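\title{Monotonicity of the dimension of the density of states measure\\ of the Fibonacci Hamiltonian}

\begin{abstract}
Let $\nu_\lambda$ be the density of states measure of the Fibonacci Hamiltonian with coupling constant $\lambda>0$, and let $(0,\lambda_0^*)$ be the largest interval of this form on which $\nu_\lambda$ has an exact dimension $d_\lambda\in(0,1)$. We prove that $d_\lambda$ is a non-increasing function of $\lambda$ on all of $(0,\lambda_0^*)$. The proof has two parts. First, $1/d_\lambda-1$ is the limit of a normalized sum of logarithms of the critical values of the discriminants of the periodic approximants. Second, the modulus of each single critical value is strictly increasing in $\lambda$; this holds for standard Sturmian words with arbitrary exponents and comes from a positivity property of words in $SL_2(\mathbb{R})$. No hyperbolicity of the trace map is used.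
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The density of states measure and its dimension}

Let $\alpha=\frac{\sqrt5-1}{2}$. For a coupling constant $\lambda>0$ and a phase $\omega\in\mathbb{T}=\mathbb{R}/\mathbb{Z}$, the \emph{Fibonacci Hamiltonian} is the operator on $\ell^2(\mathbb{Z})$ given by
\[
(H_{\lambda,\omega}\psi)(n)=\psi(n+1)+\psi(n-1)+\lambda\,\chi_{[1-\alpha,1)}(n\alpha+\omega \bmod 1)\,\psi(n).
\]
The potential takes the two values $0$ and $\lambda$, in the order dictated by the rotation by $\alpha$. The operator is bounded and self-adjoint, and its spectrum lies in $[-2,2+\lambda]$, because the off-diagonal part has norm at most $2$. The \emph{density of states measure} $\nu_\lambda$ is the Borel probability measure on $\mathbb{R}$ defined by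
\[
\int g\,d\nu_\lambda=\int_{\mathbb{T}}\langle\delta_0,g(H_{\lambda,\omega})\delta_0\rangle\,d\omega
\]
for bounded continuous $g$. It is supported in $[-2,2+\lambda]$, and it is the limiting distribution of the eigenvalues of large finite pieces of the operator (see the proof of Lemma~\ref{lem:count}). We say that $\nu_\lambda$ is \emph{of exact dimension $d$} if for $\nu_\lambda$-almost every $E\in\mathbb{R}$
\[
\lim_{\rho\downarrow0}\frac{\log\nu_\lambda(E-\rho,E+\rho)}{\log\rho}=d .
\]
Such a $d$, when it exists, is unique. It says that a small interval of radius $\rho$ around a typical energy carries mass $\rho^{d+o(1)}$; the smaller $d$ is, the more concentrated the measure.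

The definitions make sense for $\lambda=0$. Fourier series conjugate $H_{0,\omega}$ to multiplication by $2\cos\theta$ on the circle, so $\nu_0$ has the density $1/(\pi\sqrt{4-E^2})$ on $(-2,2)$. This density is positive and continuous, hence $\nu_0$ is of exact dimension $1$. For small positive coupling the following is known.

\begin{theorem}[Damanik--Gorodetski, 2012]\label{thm:DG}
There exists $0<\lambda_0\le\infty$ such that for every $\lambda\in(0,\lambda_0)$ there is $d_\lambda\in(0,1)$ for which $\nu_\lambda$ is of exact dimension $d_\lambda$. On $(0,\lambda_0)$ the function $\lambda\mapsto d_\lambda$ is $C^\infty$, in fact analytic, and $\lim_{\lambda\downarrow0}d_\lambda=1$.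
\end{theorem}

Let $\lambda_0^*\in(0,\infty]$ be the supremum of all $\lambda_0>0$ such that, for every $\lambda\in(0,\lambda_0)$, the measure $\nu_\lambda$ is of exact dimension $d_\lambda$ for some $d_\lambda\in(0,1)$. Then $d_\lambda$ is defined for every $\lambda\in(0,\lambda_0^*)$, and no longer interval $(0,b)$ has this property. The problem, whose source is the paper of Damanik, Gorodetski and Solomyak~\cite{DGS}, is to prove or disprove the following conjecture.

\begin{quote}
\emph{The function $\lambda\mapsto d_\lambda$ is monotone on the entire interval $(0,\lambda_0^*)$.}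
\end{quote}

Since $d_\lambda<1$ and $d_\lambda\to1$ as $\lambda\downarrow0$, a monotone $d_\lambda$ can only be non-increasing: a stronger potential should concentrate the states more. Monotonicity shows what the domain $\{(\lambda_1,\lambda_2):d_{\lambda_1}+d_{\lambda_2}>1\}$ looks like. This domain appears in two dimensions. For the operator $H_{\lambda_1,\omega_1}\otimes\mathrm{Id}+\mathrm{Id}\otimes H_{\lambda_2,\omega_2}$ on $\ell^2(\mathbb{Z}^2)$ the spectral measure of $\delta_0\otimes\delta_0$ is the convolution of the two one-dimensional spectral measures, so its average over both phases is $\nu_{\lambda_1}*\nu_{\lambda_2}$. This convolution is singular with respect to Lebesgue measure when $d_{\lambda_1}+d_{\lambda_2}<1$ (Remark~\ref{rem:convolution}), so the value $1$ is a natural threshold for the sum of the dimensions.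

The conjecture is true.

\begin{theorem}\label{thm:main}
If $\lambda_1<\lambda_2$ lie in $(0,\lambda_0^*)$, then $d_{\lambda_1}\ge d_{\lambda_2}$. Consequently, if $\lambda_1,\lambda_2\in(0,\lambda_0^*)$, $d_{\lambda_1}+d_{\lambda_2}>1$ and $0<\lambda_i'\le\lambda_i$ for $i=1,2$, then $d_{\lambda_1'}+d_{\lambda_2'}>1$.
\end{theorem}

Strict monotonicity is discussed in Section~\ref{sec:strict}.

\subsection{Discriminants and their critical values}

The measures $\nu_{\lambda_1}$ and $\nu_{\lambda_2}$ offer no obvious direct comparison of masses of small intervals. We therefore look for a formula for $d_\lambda$ whose terms can be followed one by one as $\lambda$ moves. These terms come from finite words.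

The equation $\psi(n+1)+\psi(n-1)+V_n\psi(n)=E\psi(n)$ can be written as
\[
\begin{pmatrix}\psi(n+1)\\ \psi(n)\end{pmatrix}=T(E-V_n)\begin{pmatrix}\psi(n)\\ \psi(n-1)\end{pmatrix},\qquad T(z)=\begin{pmatrix}z&-1\\1&0\end{pmatrix}\in SL_2 .
\]
For a word $w=w_1\cdots w_N$ in the letters $0,1$, of length $|w|=N$, the \emph{transfer matrix over $\lambda w$} is $T(E-\lambda w_N)\cdots T(E-\lambda w_1)$; the leftmost letter acts first. Its trace is the \emph{discriminant} of $\lambda w$. It is a monic polynomial of degree $N$ in $E$, since the coefficient of $E^N$ in the product is the $N$-th power of $\operatorname{diag}(1,0)$.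

Given integers $a_1,a_2,\ldots\ge1$, define the standard Sturmian words
\begin{equation}\label{eq:words}
s_0=0,\qquad s_1=1,\qquad s_{k+1}=s_k^{a_k}s_{k-1},
\end{equation}
and let $p_k(E,\lambda)$ be the discriminant of $\lambda s_k$. The \emph{Fibonacci case} is $a_k=1$ for all $k$. Then $s_2=10$, $s_3=101$, $s_4=10110$, the lengths $F_k=|s_k|$ are the Fibonacci numbers $F_0=F_1=1$, $F_2=2$, $F_3=3$, and $\lambda s_k$ is the potential of $H_{\lambda,0}$ on the sites $1,\dots,F_k$ (Lemma~\ref{lem:word}).

Here is the heuristic. In the Fibonacci case $p=p_k(\cdot,\lambda)$ has $N=F_k$ simple real zeros $E_1<\dots<E_N$, which are distributed according to $\nu_\lambda$, so each stands for mass about $1/N$. Around $E_j$ lies a band, an interval mapped by $p$ onto $[-2,2]$, whose length is comparable to $1/|p'(E_j)|$. Exact dimension $d$ suggests $1/N\approx|p'(E_j)|^{-d}$ for most $j$, that is, the average of $\log|p'(E_j)|$ should be close to $\frac1d\log N$. This average can be rewritten. If $\xi_1,\dots,\xi_{N-1}$ are the zeros of $p'$, then $p=\prod_j(E-E_j)$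 and $p'=N\prod_i(E-\xi_i)$, so that
\begin{equation}\label{eq:product}
\prod_{j=1}^N|p'(E_j)|=N^N\prod_{i,j}|E_j-\xi_i|=N^N\prod_{i=1}^{N-1}|p(\xi_i)| .
\end{equation}
The gain is that a critical value is easy to differentiate in $\lambda$: the motion of $\xi_i$ does not contribute. The two halves of the proof are as follows.

\begin{theorem}[critical values grow]\label{thm:critical}
Let $a_1,a_2,\ldots\ge1$ be integers, let $s_k$ be given by \eqref{eq:words}, and let $k\ge1$ be such that $N=|s_k|\ge3$. For every $\lambda\in\mathbb{R}$ the polynomial $p_k(\cdot,\lambda)$ has exactly $N-1$ critical points $\xi_1(\lambda)<\dots<\xi_{N-1}(\lambda)$, all real and simple. Each function $\lambda\mapsto|p_k(\xi_i(\lambda),\lambda)|$ is strictly increasing on $[0,\infty)$, with value $2$ at $\lambda=0$.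
\end{theorem}

\begin{theorem}[formula for the dimension, Fibonacci case]\label{thm:formula}
Let $a_k=1$ for all $k$. If $\lambda>0$ and $\nu_\lambda$ is of exact dimension $d>0$, then
\[
\frac1d=1+\lim_{k\to\infty}\frac1{F_k\log F_k}\sum_{i=1}^{F_k-1}\log|p_k(\xi_i(\lambda),\lambda)| ,
\]
where $\xi_i(\lambda)$ are the critical points of $p_k(\cdot,\lambda)$; in particular the limit exists.
\end{theorem}

As a check, at $\lambda=0$ the sum is $(F_k-1)\log2$ and the right-hand side equals $1$, in agreement with the dimension of $\nu_0$.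

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:critical} with all $a_k=1$, for each $k\ge3$ the quantity under the limit in Theorem~\ref{thm:formula} is strictly increasing in $\lambda>0$. For $\lambda\in(0,\lambda_0^*)$ Theorem~\ref{thm:formula} applies with $d=d_\lambda$, and a pointwise limit of increasing functions is non-decreasing. So $1/d_\lambda$ is non-decreasing on $(0,\lambda_0^*)$. The second assertion follows from $d_{\lambda_i'}\ge d_{\lambda_i}$.
\end{proof}

In the Fibonacci case the discriminants obey the recursion $p_{j+1}=p_jp_{j-1}-p_{j-2}$, the \emph{trace map}. The proof uses no hyperbolicity of this map. About $\nu_\lambda$ it uses only that, at each $\lambda$ in question, the measure is of exact dimension $d_\lambda>0$.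

Section~\ref{sec:disc} collects properties of the discriminant of an arbitrary real potential. Section~\ref{sec:critical} proves Theorem~\ref{thm:critical}. Sections~\ref{sec:fib} and~\ref{sec:formula} prove Theorem~\ref{thm:formula} and do not depend on Section~\ref{sec:critical}.

\section{Laps and bands of a discriminant}\label{sec:disc}

In this section $V_1,\dots,V_N$ are real numbers, $N\ge3$, $M(E)=T(E-V_N)\cdots T(E-V_1)$ and $p(E)=\operatorname{tr}M(E)$. Everything below follows from one fact: $p-c$ has only real zeros for $c\in[-2,2]$. It holds because $p-c$ is the characteristic polynomial of a Hermitian matrix. For $\theta\in\mathbb{R}$ let $D^\theta$ be the $N\times N$ matrix with diagonal $V_1,\dots,V_N$, entries $1$ next to the diagonal, corner entries $D^\theta_{N,1}=e^{i\theta}$ and $D^\theta_{1,N}=e^{-i\theta}$, and zeros elsewhere.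

\begin{lemma}[Floquet formula]\label{lem:floquet}
$\det(E-D^\theta)=p(E)-2\cos\theta$. Hence all zeros of $p-c$ are real for $c\in[-2,2]$.
\end{lemma}

\begin{proof}
Expand the determinant over permutations $\pi$. A nonzero term has $\pi(n)\in\{n-1,n,n+1\}$ modulo $N$. A term that uses both corner entries or neither does not depend on $\theta$. If $\pi(N)=1$ and $\pi(1)\ne N$, then injectivity forces $\pi(1)=2$, $\pi(2)=3$, and so on, so $\pi$ is the $N$-cycle $n\mapsto n+1$; it contributes $(-1)^{N-1}(-1)^Ne^{i\theta}=-e^{i\theta}$. The inverse cycle contributes $-e^{-i\theta}$. So $\det(E-D^\theta)=q(E)-2\cos\theta$ with a polynomial $q$ independent of $\theta$.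

A vector $(u_1,\dots,u_N)$ satisfies $D^\theta u=Eu$ exactly when, with $u_0=e^{-i\theta}u_N$ and $u_{N+1}=e^{i\theta}u_1$, the equation $u_{n+1}+u_{n-1}+V_nu_n=Eu_n$ holds for $1\le n\le N$. A solution $u_0,\dots,u_{N+1}$ of these equations is determined by $(u_1,u_0)$, and $(u_{N+1},u_N)^T=M(E)(u_1,u_0)^T$. So $E$ is an eigenvalue of $D^\theta$ if and only if $e^{i\theta}$ is an eigenvalue of $M(E)$. As $\det M(E)=1$, this means $e^{2i\theta}-p(E)e^{i\theta}+1=0$, that is, $p(E)=2\cos\theta$. Thus $q=p$ on the infinite set $\{E\in\mathbb{C}:p(E)\in[-2,2]\}$, and $q=p$.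
\end{proof}

\begin{lemma}\label{lem:laps}
The derivative $p'$ has $N-1$ simple real zeros $\xi_1<\dots<\xi_{N-1}$, and $|p(\xi_i)|\ge2$ for all $i$. With $\xi_0=-\infty$ and $\xi_N=+\infty$, the polynomial $p$ maps each interval $(\xi_{j-1},\xi_j)$ strictly monotonically onto an interval containing $(-2,2)$. In particular $p$ has exactly one zero $E_j$ in $(\xi_{j-1},\xi_j)$, and it is simple.
\end{lemma}

\begin{proof}
Let $r\le N-1$ be the number of distinct real zeros of $p'$. They cut $\mathbb{R}$ into $r+1$ open intervals, on each of which $p$ is strictly monotone. Let $c\in[-2,2]$ be different from the finitely many values of $p$ at zeros of $p'$. Then $p-c$ has $N$ simple zeros, all real by Lemma~\ref{lem:floquet}, none is a zero of $p'$, and each interval contains at most one. So $N\le r+1$. Hence $r=N-1$, all zeros of $p'$ are real and simple, and each interval contains a solution of $p=c$. The image of each interval is therefore an open interval that contains $[-2,2]$ up to finitely many points, so it contains $(-2,2)$. The values $p(\xi_i)$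 are endpoints of such images and lie outside $(-2,2)$.
\end{proof}

We call $Q_j=(\xi_{j-1},\xi_j]$ for $j<N$ and $Q_N=(\xi_{N-1},\infty)$ the \emph{laps} of $p$; they partition $\mathbb{R}$. The \emph{band} $B_j$ is the set of $E$ in the closure of $Q_j$ with $|p(E)|\le2$. It is a closed interval containing $E_j$, with $|p|=2$ at its endpoints, and its interior lies in $(\xi_{j-1},\xi_j)$.

The next lemma says that on the part of a lap where $|p|$ is bounded, the single number $|p'(E_j)|$ controls both the size of that part and the derivative. We need this on laps and not only on bands, because the energies of interest in Section~\ref{sec:formula} satisfy $|p|\le C_\lambda$ with a constant larger than $2$. The slope may drop to zero at the end of a lap, so the upper bound (a) on the distance is not a consequence of the mean value theorem.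

\begin{lemma}[bounded distortion]\label{lem:dist}
Let $1\le j\le N$.
\begin{itemize}
\item[(a)] For $E\in Q_j$: $|E-E_j|\le e\,|p(E)|/|p'(E_j)|$, where $e=2.718\ldots$
\item[(b)] For $E\in Q_j$ and for $E\in B_j$: $|p'(E)|\le\frac12(|p(E)|+2)\,|p'(E_j)|$.
\item[(c)] With $r_j=1/|p'(E_j)|$, the interval $(E_j-r_j,E_j+r_j)$ lies in the interior of $B_j$. Hence $|E_i-E_j|\ge r_i+r_j$ for $i\ne j$.
\item[(d)] If $0\le V_n\le\lambda$ for all $n$, then $|p'(E_j)|\ge1/(4+\lambda)$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a) and (b) let $E\ne E_j$ lie in the closure of $Q_j$ and put $h=E-E_j$; the case $E=E_j$ is trivial.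

(a) On the closed lap $|p|$ increases as one moves away from $E_j$, so $h\,p'(E)/p(E)\ge0$. Since $p'(E)/p(E)=\frac1h+\sum_{i\ne j}\frac1{E-E_i}$, this reads $\sum_{i\ne j}\frac{h}{E_i-E}\le1$. From $p=\prod_i(\cdot-E_i)$ we get
\[
\frac{p'(E_j)\,h}{p(E)}=\prod_{i\ne j}\frac{E_j-E_i}{E-E_i}=\prod_{i\ne j}\Big(1+\frac{h}{E_i-E}\Big).
\]
Each factor is positive, because $E$ and $E_j$ lie on the same side of $E_i$. By $1+u\le e^u$ the product is at most $\exp\big(\sum_{i\ne j}\frac h{E_i-E}\big)\le e$.

(b) Let $\sigma=\pm1$ be the sign of $p(E)$ and $\tilde p=\sigma p$. The polynomial $\tilde p+2$ has only real zeros $\eta_i$ by Lemma~\ref{lem:floquet}, and it is positive on the closed segment between $E_j$ and $E$. There $u=\tilde p'/(\tilde p+2)=\sum_i(\cdot-\eta_i)^{-1}$ has derivative $-\sum_i(\cdot-\eta_i)^{-2}<0$. If $h>0$, then $\tilde p'\ge0$ on the segment and $0\le u(E)\le u(E_j)$. If $h<0$, then $\tilde p'\le0$ and $0\ge u(E)\ge u(E_j)$. In both cases $|u(E)|\le|u(E_j)|=|p'(E_j)|/2$.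

(c) By (b), $|p'|\le2|p'(E_j)|$ on $B_j$. If $b$ is an endpoint of $B_j$, the mean value theorem gives $2=|p(b)-p(E_j)|\le2|p'(E_j)|\,|b-E_j|$, so $|b-E_j|\ge r_j$. The interiors of the bands are disjoint, which gives the second claim.

(d) The $E_i$ are the eigenvalues of $D^{\pi/2}$. Its off-diagonal part is $S+S^*$ with $S$ unitary, so all $E_i$ lie in $[-2,2+\lambda]$. By (c), $r_j\le|E_i-E_j|\le4+\lambda$ for any $i\ne j$.
\end{proof}

By (a) and (c) the length of $B_j$ lies between $2r_j$ and $4e\,r_j$, as claimed in the heuristic.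

\section{Growth of the critical values}\label{sec:critical}

\subsection{Reduction to a polynomial in two variables}

Put $x=E-\lambda$ and $y=E$. The letter $1$ has one-step matrix $T(x)$ and the letter $0$ has $T(y)$, so $p_k(E,\lambda)=P(E-\lambda,E)$ for a polynomial $P(x,y)$, and
\begin{equation}\label{eq:partials}
\partial_Ep_k=\partial_xP+\partial_yP,\qquad\partial_\lambda p_k=-\partial_xP .
\end{equation}
The derivative of the critical value $h_i(\lambda)=p_k(\xi_i(\lambda),\lambda)$ is $\partial_\lambda p_k(\xi_i,\lambda)$, because $\partial_Ep_k(\xi_i,\lambda)=0$. So $h_i'(\lambda)=0$ exactly when $(\xi_i-\lambda,\xi_i)$ is a critical point of $P$, and $\lambda\ne0$ means $x\ne y$.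

\begin{example}\label{ex:small}
For $s_2=10$ we have $P=\operatorname{tr}T(y)T(x)=xy-2$, whose only critical point is $(0,0)$. Indeed $p_2=E(E-\lambda)-2$ has the critical value $-2-\lambda^2/4$. For $s_3=101$ multiplying out gives $P=x^2y-2x-y$. The equations $\partial_yP=x^2-1=0$ and $\partial_xP=2xy-2=0$ have the solutions $x=y=\pm1$ only. Explicitly, $\partial_Ep_3=3x^2+2\lambda x-3$ has roots $x_-<0<x_+$ with $x_-x_+=-1$ and $x_-+x_+=-2\lambda/3$, so $x_-<-1$ and $x_+<1$ for $\lambda>0$. At a root $h'=-\partial_xP=\partial_yP=x^2-1$. Thus the critical value at $x_-$ increases from $2$, and the one at $x_+$ decreases from $-2$.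
\end{example}

In both cases $P$ has critical points, but only on the diagonal $x=y$. This is the general statement.

\begin{proposition}\label{prop:nocrit}
Let $a_1,a_2,\ldots\ge1$ and $k\ge1$. Put $W_0=T(y)$, $W_1=T(x)$, $W_{j+1}=W_{j-1}W_j^{a_j}$. Then $P(x,y)=\operatorname{tr}W_k$ has no critical point $(x_0,y_0)\in\mathbb{R}^2$ with $x_0\ne y_0$.
\end{proposition}

The matrix $W_k$ is the transfer matrix over $\lambda s_k$: the order of the factors in $W_{j-1}W_j^{a_j}$ is the reverse of the order of the blocks in $s_j^{a_j}s_{j-1}$.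

\begin{proof}[Proof of Theorem~\ref{thm:critical} from Proposition~\ref{prop:nocrit}]
The statements on the critical points are in Lemma~\ref{lem:laps}. The $\xi_i(\lambda)$ are simple zeros of $\partial_Ep_k(\cdot,\lambda)$ for every real $\lambda$, so they are real-analytic in $\lambda$ by the implicit function theorem. By \eqref{eq:partials} and Proposition~\ref{prop:nocrit}, $h_i'(\lambda)\ne0$ for $\lambda>0$. So $h_i'$ has constant sign on $(0,\infty)$, and $h_i$ is strictly monotone on $[0,\infty)$. Since $|h_i|\ge2$, the sign of $h_i$ is constant as well, and $|h_i|$ is strictly monotone. It remains to find the direction. The matrix $T(2\cos\theta)$ has eigenvalues $e^{\pm i\theta}$, so $p_k(2\cos\theta,0)=2\cos N\theta$. Differentiating, $\partial_Ep_k(2\cos\theta,0)=N\sin N\theta/\sin\theta$, so the critical points at $\lambda=0$ are $2\cos(\pi i/N)$, $1\le i\le N-1$, and the critical values are $\pm2$. Hence $|h_i(0)|=2\le|h_i(\lambda)|$, and $|h_i|$ is strictly increasing.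
\end{proof}

\begin{remark}\label{rem:counter}
The form \eqref{eq:words} of the words matters. Take the word $111000$, $\lambda=2$ and $E=1$, so $x=-1$ and $y=1$. The characteristic polynomials $z^2+z+1$ and $z^2-z+1$ give $T(-1)^3=\mathrm{Id}$ and $T(1)^3=-\mathrm{Id}$, so the transfer matrix is $-\mathrm{Id}$. Tangent vectors to $SL_2$ at $-\mathrm{Id}$ are traceless, so $E=1$ is a critical point of the discriminant, with value $-2$. The modulus of this critical value is $2$ at $\lambda=2$ and at $\lambda=0$, so it is not strictly increasing.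
\end{remark}

\subsection{Trace coordinates}

The difficulty in Proposition~\ref{prop:nocrit} is that the family $(T(x),T(y))$ is too small to see the structure of the recursion. We allow arbitrary pairs. For $(A,B)\in SL_2(\mathbb{R})^2$ put $W_0=B$, $W_1=A$, $W_{j+1}=W_{j-1}W_j^{a_j}$, and
\[
\tau(A,B)=(\operatorname{tr}A,\operatorname{tr}B,\operatorname{tr}AB^{-1}).
\]
For $Y\in SL_2$ we have $Y+Y^{-1}=(\operatorname{tr}Y)\,\mathrm{Id}$ by the Cayley--Hamilton theorem. Hence $\operatorname{tr}Y^{-1}=\operatorname{tr}Y$ and, for $Y,Z\in SL_2$,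
\begin{equation}\label{eq:traceid}
\operatorname{tr}ZY+\operatorname{tr}ZY^{-1}=\operatorname{tr}Z\operatorname{tr}Y .
\end{equation}

\begin{lemma}\label{lem:f}
For each $k\ge1$ there is a polynomial $f(a,b,c)$ whose gradient vanishes nowhere on $\mathbb{R}^3$, such that $\operatorname{tr}W_k=f(\tau(A,B))$ for all $(A,B)\in SL_2(\mathbb{R})^2$.
\end{lemma}

\begin{proof}
The pair $(W_{j+1},W_j)$ arises from $(W_j,W_{j-1})$ by applying the move $(A,B)\mapsto(A,BA)$ exactly $a_j$ times and then the swap $(A,B)\mapsto(B,A)$. If $\tau(A,B)=(a,b,c)$, then \eqref{eq:traceid} gives $\operatorname{tr}BA=ab-c$; also $\operatorname{tr}A(BA)^{-1}=\operatorname{tr}B^{-1}=b$ and $\operatorname{tr}BA^{-1}=\operatorname{tr}(AB^{-1})^{-1}=c$. So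
\[
\tau(A,BA)=(a,\,ab-c,\,b),\qquad\tau(B,A)=(b,a,c).
\]
These two polynomial maps of $\mathbb{R}^3$ have Jacobian determinants $1$ and $-1$. Composing them, $\tau(W_k,W_{k-1})=\Theta(\tau(A,B))$ for a polynomial map $\Theta$ with Jacobian determinant $\pm1$. Its first component $f$ has a nonzero gradient everywhere, since this gradient is a row of an invertible matrix.
\end{proof}

The one-step matrices satisfy
\begin{equation}\label{eq:unipotent}
T(x)T(y)^{-1}=\begin{pmatrix}x&-1\\1&0\end{pmatrix}\begin{pmatrix}0&1\\-1&y\end{pmatrix}=\mathrm{Id}+(x-y)X,\qquad X=\begin{pmatrix}0&1\\0&0\end{pmatrix},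
\end{equation}
so $P(x,y)=f(x,y,2)$. A critical point of $P$ is thus a point where the level surface of $f$, which is smooth, is tangent to the plane $c=2$. To exclude tangency it is enough to find one curve in the level surface that crosses the plane with nonzero speed. The recursion can be run backward, $W_{j-1}=W_{j+1}W_j^{-a_j}$, so $W=W_k$ and $R=W_{k-1}$ may be prescribed freely. Keeping $W$ fixed keeps us on the level surface. We move $R$ by a rotation, replacing it by $Re^{sJ}$ with $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. The reason for this choice is the following identity. If $g\in SL_2(\mathbb{R})$ has first column $ge_1=(u,v)^T$, then the second row of $g^{-1}$ is $(-v,u)$, so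
\begin{equation}\label{eq:cone}
gXg^{-1}=\begin{pmatrix}u\\v\end{pmatrix}\begin{pmatrix}-v&u\end{pmatrix}=\begin{pmatrix}-uv&u^2\\-v^2&uv\end{pmatrix},\qquad\operatorname{tr}(JgXg^{-1})=u^2+v^2=|ge_1|^2>0 .
\end{equation}
All conjugates of $X$ under $SL_2(\mathbb{R})$ pair positively with $J$.

\begin{example}\label{ex:rotation}
Take $k=2$, $a_1=1$, $A=T(x)$, $B=T(y)$. Then $W=BA$, $R=A$, so $A=R$, $B=WR^{-1}$ and $AB^{-1}=RRW^{-1}$. Along the curve, $c(s)=\operatorname{tr}(Re^{sJ}Re^{sJ}W^{-1})$, and
\[
c'(0)=\operatorname{tr}(J\,RW^{-1}R)+\operatorname{tr}(J\,W^{-1}RR).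
\]
Both $RW^{-1}R$ and $W^{-1}RR$ are cyclic rotations of the word $RRW^{-1}$. They equal $g_\nu(AB^{-1})g_\nu^{-1}$ with $g_1=RW^{-1}=T(y)^{-1}$ and $g_2=W^{-1}=T(x)^{-1}T(y)^{-1}$. Here $g_1e_1=(0,-1)^T$ and $g_2e_1=(-1,-x)^T$. By \eqref{eq:unipotent}, \eqref{eq:cone} and $\operatorname{tr}J=0$,
\[
c'(0)=(x-y)\big(1+(1+x^2)\big),
\]
which vanishes only for $x=y$. The two terms add up without cancellation because $R$ occurs in $AB^{-1}$ twice with the same exponent. For $k=3$ in the Fibonacci case one finds $W_1=WR^{-1}$, $W_0=RRW^{-1}$ and $AB^{-1}=WR^{-1}WR^{-1}R^{-1}$; again all exponents of $R$ agree.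
\end{example}

\subsection{Proof of Proposition~\ref{prop:nocrit}}

Let $x_0\ne y_0$, $(A,B)=(T(x_0),T(y_0))$, and let $W=W_k$, $R=W_{k-1}$ be the matrices built from this pair.

\emph{The curve.} Run the backward recursion $W_{j-1}=W_{j+1}W_j^{-a_j}$, $j=k-1,\dots,1$, from $W_k=W$ and $W_{k-1}=Re^{sJ}$, and let $(A_s,B_s)=(W_1,W_0)\in SL_2(\mathbb{R})^2$ be the result. Then $(A_0,B_0)=(A,B)$, and the forward recursion from $(A_s,B_s)$ returns $W_k=W$. Write $\tau(A_s,B_s)=(a(s),b(s),c(s))$. By Lemma~\ref{lem:f}, $f(a(s),b(s),c(s))=\operatorname{tr}W$ for all $s$, so at $(x_0,y_0,2)$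
\[
a'(0)\,\partial_af+b'(0)\,\partial_bf+c'(0)\,\partial_cf=0 .
\]
Suppose $(x_0,y_0)$ is a critical point of $P=f(\cdot,\cdot,2)$. Then $\partial_af=\partial_bf=0$ there, $\partial_cf\ne0$ by Lemma~\ref{lem:f}, and therefore $c'(0)=0$. We show that $c'(0)\ne0$.

\emph{The word.} Regard each $W_j$, $0\le j\le k$, as the word in the letters $W^{\pm1},R^{\pm1}$ produced by the backward recursion. Call a word \emph{of type I} if it uses only the letters $W$ and $R^{-1}$, and \emph{of type II} if it uses only $W^{-1}$ and $R$. Inversion exchanges the types, and products preserve them. We claim that $W_j$ is of type I if $j\equiv k\pmod2$ and of type II otherwise. This holds for $W_k=W$ and $W_{k-1}=R$. If it holds for $W_{j+1}$ and $W_j$, these have opposite types, so $W_j^{-1}$ has the type of $W_{j+1}$, and so does $W_{j-1}=W_{j+1}(W_j^{-1})^{a_j}$; here we use that $a_j$ is positive. Since $W_1$ and $W_0$ have opposite types, $AB^{-1}=W_1W_0^{-1}$ is of type I or of type II. Thus all occurrences of $R$ in it have the same exponent $\sigma\in\{1,-1\}$.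 There is at least one. The number $n_j$ of letters $R^{\pm1}$ in $W_j$ satisfies $n_k=0$, $n_{k-1}=1$ and $n_{j-1}=n_{j+1}+a_jn_j\ge n_{j+1}+n_j$, so $n_j+n_{j-1}\ge1$ for all $1\le j\le k$ by downward induction, and $n=n_1+n_0\ge1$.

\emph{The derivative.} By the product rule $c'(0)$ is a sum of $n$ terms, one for each occurrence of $R^\sigma$ in the word $AB^{-1}=YR^\sigma Z$. If $\sigma=1$, the term is
\[
\operatorname{tr}(YRJZ)=\operatorname{tr}(J\,ZYR),\qquad ZYR=Z(AB^{-1})Z^{-1}.
\]
If $\sigma=-1$, the letter becomes $e^{-sJ}R^{-1}$, and the term is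
\[
-\operatorname{tr}(YJR^{-1}Z)=-\operatorname{tr}(J\,R^{-1}ZY),\qquad R^{-1}ZY=Y^{-1}(AB^{-1})Y .
\]
In both cases the $\nu$-th term is $\sigma\operatorname{tr}(Jg_\nu AB^{-1}g_\nu^{-1})$ with $g_\nu\in SL_2(\mathbb{R})$. By \eqref{eq:unipotent}, \eqref{eq:cone} and $\operatorname{tr}J=0$,
\[
c'(0)=\sigma\,(x_0-y_0)\sum_{\nu=1}^n|g_\nu e_1|^2\ne0 .
\]
This is the only place where $x_0\ne y_0$ is used. The contradiction proves the proposition. \qed

\section{Zeros and traces in the Fibonacci case}\label{sec:fib}

From now on $a_k=1$ for all $k$, and $\lambda>0$ is fixed such that $\nu=\nu_\lambda$ is of exact dimension $d>0$. We write $p_k(E)=p_k(E,\lambda)$, $\varphi=\frac{1+\sqrt5}2=1/\alpha$, and $\Sigma=\operatorname{supp}\nu\subset[-2,2+\lambda]$. For a set $I\subset\mathbb{R}$ let $Z_k(I)$ be the number of zeros of $p_k$ in $I$.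

The hypothesis $d>0$ excludes atoms. If $\nu(\{E\})>0$, then $\log\nu(E-\rho,E+\rho)$ stays bounded as $\rho\downarrow0$, so the limit defining the dimension is $0\ne d$ on the set $\{E\}$ of positive measure. Hence $\mathcal{N}(E)=\nu((-\infty,E])$ is continuous. This is the only consequence of the hypothesis used in this section.

\subsection{The potential at phase zero}

\begin{lemma}\label{lem:word}
For $k\ge1$ the potential of $H_{\lambda,0}$ on $\{1,\dots,F_k\}$ is $\lambda s_k$.
\end{lemma}

\begin{proof}
Let $v_n=\chi_{[1-\alpha,1)}(n\alpha\bmod1)$. Adding $\alpha$ to $n\alpha$ passes an integer exactly when the fractional part of $n\alpha$ is at least $1-\alpha$, so $v_n=\lfloor(n+1)\alpha\rfloor-\lfloor n\alpha\rfloor$. The values $\lfloor n\alpha\rfloor$ for $n=1,\dots,6$ are $0,1,1,2,3,3$, so $v_1\cdots v_5=10110=s_4$. As $s_1,s_2,s_3$ are prefixes of $s_4$, this settles $k\le4$.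

From $1-\alpha=\alpha^2$ and induction, $F_k\alpha-F_{k-1}=(-1)^k\alpha^{k+1}$ for $k\ge1$. We also need the law of best approximation for $\alpha$: for $k\ge2$, $1\le j<F_k$ and $m\in\mathbb{Z}$ we have $|j\alpha-m|\ge\alpha^k$. To see it, use $F_kF_{k-2}-F_{k-1}^2=\pm1$ to write $(j,m)=u(F_k,F_{k-1})+w(F_{k-1},F_{k-2})$ with integers $u,w$. Since $0<j<F_k$, we have $w\ne0$ and $uw\le0$, so $|j\alpha-m|=|u\alpha^{k+1}-w\alpha^k|\ge\alpha^k$.

Let $k\ge4$ and assume the claim for indices up to $k$. For $1\le j\le F_{k-1}+1<F_k$ the distance from $j\alpha$ to $\mathbb{Z}$ exceeds $\alpha^{k+1}$, so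
\[
\lfloor(j+F_k)\alpha\rfloor=\lfloor j\alpha+(-1)^k\alpha^{k+1}\rfloor+F_{k-1}=\lfloor j\alpha\rfloor+F_{k-1}.
\]
Hence $v_{n+F_k}=v_n$ for $1\le n\le F_{k-1}$, and $v_1\cdots v_{F_{k+1}}=s_ks_{k-1}=s_{k+1}$.
\end{proof}

\subsection{Counting zeros with bounded error}

In Section~\ref{sec:formula} we count zeros of $p_k$ in a number of intervals that grows with $k$, up to a small multiple of $F_k$. Weak convergence of the zero distribution to $\nu$ is not enough for that. We need an error per interval that is bounded uniformly in $k$ and in the interval. The self-similarity $s_{k+1}=s_ks_{k-1}$ upgrades the qualitative convergence to such a bound: the error satisfies the Fibonacci recursion up to a bounded term, and its expanding component would grow like $\varphi^k$ unless it is bounded.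

We use the following case of Weyl's interlacing inequalities. For a Hermitian matrix $D$ let $n_D(E)$ be the number of eigenvalues $\le E$; it is the largest dimension of a subspace on which $\langle u,Du\rangle\le E|u|^2$. If $K$ is Hermitian with exactly two nonzero eigenvalues $\pm1$, then
\begin{equation}\label{eq:weyl}
|n_{D+K}(E)-n_D(E)|\le1 .
\end{equation}
Indeed $\langle u,Ku\rangle\le0$ on the hyperplane orthogonal to the eigenvector for $+1$; intersecting a maximal subspace for $D$ with it gives $n_{D+K}\ge n_D-1$, and the same argument for $D+K$ and $-K$ gives the other inequality.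

\begin{lemma}\label{lem:count}
For every interval $I$ and every $k\ge3$, $|Z_k(I)-F_k\nu(I)|\le C_0:=12$.
\end{lemma}

\begin{proof}
For $k\ge0$ let $D_k$ be the $F_k\times F_k$ tridiagonal matrix with diagonal $\lambda s_k$ and entries $1$ next to the diagonal, and let $n_k=n_{D_k}(E)$. By Lemma~\ref{lem:word}, $D_k$ is the restriction of $H_{\lambda,0}$ to $\{1,\dots,F_k\}$ for $k\ge1$.

\emph{Convergence.} Fix an integer $r\ge0$ and let $f(\omega)=\langle\delta_0,H_{\lambda,\omega}^r\delta_0\rangle$. This number depends only on the potential at the sites $|n|\le r$, so $f$ is a step function with finitely many arcs of constancy, hence Riemann integrable. Shifting by $m$ sites turns $H_{\lambda,0}$ into $H_{\lambda,m\alpha}$, so $\langle\delta_m,H_{\lambda,0}^r\delta_m\rangle=f(m\alpha)$. The $m$-th diagonal entries of $D_k^r$ and $H_{\lambda,0}^r$ agree for $r<m\le F_k-r$, and all entries are bounded by $(2+\lambda)^r$. Weyl's equidistribution theorem says that $\frac1n\sum_{m=1}^nf(m\alpha)\to\int f\,d\omega$ for irrational $\alpha$ and Riemann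 integrable $f$. Therefore
\[
\frac1{F_k}\operatorname{tr}D_k^r=\frac1{F_k}\sum_{m=1}^{F_k}f(m\alpha)+O(1/F_k)\longrightarrow\int_{\mathbb{T}}f\,d\omega=\int E^r\,d\nu .
\]
All spectra lie in $[-2,2+\lambda]$, so by Weierstrass approximation the normalized eigenvalue counting measures of $D_k$ converge weakly to $\nu$. Since $\mathcal{N}$ is continuous, $n_k/F_k\to\mathcal{N}(E)$ for every $E$.

\emph{Bounded error.} For $k\ge1$ the matrix $D_{k+1}-D_k\oplus D_{k-1}$ has two entries $1$, placed symmetrically off the diagonal, so its nonzero eigenvalues are $\pm1$. By \eqref{eq:weyl}, $n_{k+1}=n_k+n_{k-1}+e_k$ with $|e_k|\le1$. Put $y_k=n_k-F_k\mathcal{N}(E)$ and $A_k=y_k+\varphi^{-1}y_{k-1}$. Then $y_{k+1}=y_k+y_{k-1}+e_k$, and $1+\varphi^{-1}=\varphi$ gives $A_{k+1}=\varphi A_k+e_k$. Iterating,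
\[
A_k=\varphi^{-n}A_{k+n}-\sum_{i=0}^{n-1}\varphi^{-i-1}e_{k+i}.
\]
Since $y_k=o(F_k)=o(\varphi^k)$, the first term tends to $0$ as $n\to\infty$, so $|A_k|\le\sum_{i\ge0}\varphi^{-i-1}=\frac1{\varphi-1}=\varphi$. From $|y_k|\le\varphi+\varphi^{-1}|y_{k-1}|$, $|y_0|\le1$ and $\varphi+\varphi^2=\varphi^3$ we get $|y_k|\le\varphi^3<5$ by induction.

\emph{Zeros of $p_k$.} For $k\ge3$ the zeros of $p_k$ are the eigenvalues of the matrix $D^{\pi/2}$ of Lemma~\ref{lem:floquet}. It differs from $D_k$ by the corner entries $\pm i$, a matrix with nonzero eigenvalues $\pm1$. So $|Z_k((-\infty,E])-F_k\mathcal{N}(E)|\le6$. Letting $E'\uparrow E$ and using the continuity of $\mathcal{N}$ gives the same bound for $(-\infty,E)$. Every interval is a difference of two such half-lines (or of $\mathbb{R}$ and one of them), which proves the claim.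
\end{proof}

\subsection{Bounds on traces and their derivatives}

Let $M_0=T(E)$, $M_1=T(E-\lambda)$, $M_{k+1}=M_{k-1}M_k$, so that $p_k=\operatorname{tr}M_k$. Put $M_{-1}=M_1M_0^{-1}$ and $p_{-1}=\operatorname{tr}M_{-1}=2$, by \eqref{eq:unipotent}. Then $M_jM_{j-1}^{-1}=M_{j-2}$ for $j\ge1$, and \eqref{eq:traceid} gives the first of the identities
\begin{equation}\label{eq:tracemap}
p_{j+1}=p_jp_{j-1}-p_{j-2},\qquad p_j^2+p_{j-1}^2+p_{j-2}^2-p_jp_{j-1}p_{j-2}=4+\lambda^2\qquad(j\ge1).
\end{equation}
For the second, note that $z^2-p_jp_{j-1}z$ takes the same value at $z=p_{j-2}$ and at $z=p_jp_{j-1}-p_{j-2}=p_{j+1}$, so the left-hand side does not depend on $j$. For $j=1$ it equals $(E-\lambda)^2+E^2+4-2E(E-\lambda)=4+\lambda^2$.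

To pass between levels we need the traces at lower levels to be bounded, both at the zeros of $p_k$ and on $\Sigma$.

\begin{lemma}\label{lem:traces}
Let $C_\lambda=2+\sqrt{4+\lambda^2}$.
\begin{itemize}
\item[(i)] If $k\ge1$, $E\in\mathbb{R}$ and $|p_k(E)|\le2$, then $|p_j(E)|\le C_\lambda$ for $0\le j\le k$.
\item[(ii)] If $E\in\Sigma$, then $|p_j(E)|\le C_\lambda$ for all $j\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Escape.} For $j\ge0$ consider the condition
\[
(\ast_j)\qquad|p_j|>2,\qquad|p_{j+1}|>2,\qquad|p_{j+2}|>\max(|p_j|,|p_{j+1}|).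
\]
It implies $|p_{j+3}|\ge|p_{j+2}||p_{j+1}|-|p_j|>2|p_{j+2}|-|p_{j+2}|=|p_{j+2}|>|p_{j+1}|$, which is $(\ast_{j+1})$. So $(\ast_j)$ implies $|p_i|>2$ for all $i\ge j$.

\emph{Two consecutive large traces force escape.} Suppose there is $j\ge0$ with $|p_j(E)|>2$ and $|p_{j+1}(E)|>2$, and let $j_0$ be the smallest such $j$. Then $|p_{j_0-1}(E)|\le2$, by minimality if $j_0\ge1$ and by $p_{-1}=2$ if $j_0=0$. With $\mu=\max(|p_{j_0}|,|p_{j_0+1}|)>2$ we get $|p_{j_0+2}|\ge|p_{j_0+1}||p_{j_0}|-2>2\mu-2>\mu$, so $(\ast_{j_0})$ holds at $E$. In case (i) this forces $j_0>k$. In case (ii) it is impossible: $(\ast_{j_0})$ is an open condition, so it holds on an open interval $I\ni E$, no $p_i$ with $i\ge j_0$ vanishes on $I$, Lemma~\ref{lem:count} gives $F_i\nu(I)\le C_0$ for all large $i$, and $\nu(I)=0$ contradicts $E\in\Sigma$.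

\emph{An isolated large trace is bounded.} Let $|p_j(E)|>2$ with $j\ge0$, and $j\le k$ in case (i). By the previous step $a=p_{j-1}(E)$ and $b=p_{j+1}(E)$ lie in $[-2,2]$. By \eqref{eq:tracemap} with index $j+1$, the number $t=p_j(E)$ solves $t^2-abt+a^2+b^2-4-\lambda^2=0$, so
\[
|t|=\tfrac12\Big|ab\pm\sqrt{(4-a^2)(4-b^2)+4\lambda^2}\Big|\le\tfrac12\big(4+\sqrt{16+4\lambda^2}\big)=C_\lambda .\qedhere
\]
\end{proof}

For $j\ge1$ let $\Phi_j=\max(|p_j'|,|p_{j-1}'|,|p_{j-2}'|)$, with derivatives in $E$, so $\Phi_1=1$, and put $\Gamma=2C_\lambda+1$. Differentiating \eqref{eq:tracemap} gives $p_{j+1}'=p_j'p_{j-1}+p_jp_{j-1}'-p_{j-2}'$. By Lemma~\ref{lem:traces}(i), at every $E$ with $|p_k(E)|\le2$,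
\begin{equation}\label{eq:Phi}
\Phi_{j+1}\le\Gamma\,\Phi_j\quad(1\le j<k),\qquad|p_k'|\le\Gamma^{k-1}\le F_k^{\,C_1},\qquad C_1=\frac{\log\Gamma}{\log\varphi},
\end{equation}
where the last inequality uses $F_k\ge\varphi^{k-1}$.

\section{The formula for the dimension}\label{sec:formula}

Keep the setting of Section~\ref{sec:fib}. For $k\ge3$ let $E_1<\dots<E_{F_k}$ be the zeros of $p_k$ and
\[
\Lambda_k=\frac1{F_k\log F_k}\sum_{j=1}^{F_k}\log|p_k'(E_j)| .
\]
By \eqref{eq:product}, $\Lambda_k=1+\frac1{F_k\log F_k}\sum_i\log|p_k(\xi_i)|$. So Theorem~\ref{thm:formula} is the statement $\Lambda_k\to1/d$. We first make the limit in the definition of exact dimension uniform on a large set.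

\begin{lemma}\label{lem:G}
Let $\varepsilon\in(0,d/2)$ and $\eta\in(0,1)$. There are a compact set $G\subset\Sigma$ with $\nu(G)\ge1-\eta$ and $\rho_0\in(0,1)$ such that
\begin{equation}\label{eq:G}
\rho^{d+\varepsilon}\le\nu(E-\rho,E+\rho)\le\rho^{d-\varepsilon}\qquad(E\in G,\ 0<\rho<\rho_0).
\end{equation}
For $0<\rho<\rho_0$ the set $G$ is covered by at most $\rho^{-(d+\varepsilon)}$ open intervals of length $4\rho$.
\end{lemma}

\begin{proof}
For $n\ge2$ let $G_n$ be the set of $E\in\Sigma$ satisfying both inequalities for all $\rho\in(0,1/n)$. Since $\nu$ has no atoms, $\nu(E-\rho,E+\rho)=\mathcal{N}(E+\rho)-\mathcal{N}(E-\rho)$ is continuous in $E$, so $G_n$ is closed, hence compact. The $G_n$ increase, and by exact dimensionality their union has full measure. Take $G=G_n$ and $\rho_0=1/n$ with $n$ large. For the covering choose a maximal set $x_1,\dots,x_L\in G$ with mutual distances at least $2\rho$. The intervals $(x_i-\rho,x_i+\rho)$ are disjoint and have mass at least $\rho^{d+\varepsilon}$ each, so $L\le\rho^{-(d+\varepsilon)}$. By maximality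 the intervals $(x_i-2\rho,x_i+2\rho)$ cover $G$.
\end{proof}

\begin{remark}\label{rem:convolution}
Let $\nu_{\lambda_1},\nu_{\lambda_2}$ have exact dimensions $d_1,d_2>0$ with $d_1+d_2<1$. Choose $\varepsilon<\frac12\min(d_1,d_2)$ with $d_1+d_2+2\varepsilon<1$, and let $G^{1},G^{2}$ be the sets of Lemma~\ref{lem:G}. The compact set $G^{1}+G^{2}$ is covered by $\rho^{-(d_1+d_2+2\varepsilon)}$ intervals of length $8\rho$ for all small $\rho$, so it is Lebesgue null, while $(\nu_{\lambda_1}*\nu_{\lambda_2})(G^{1}+G^{2})\ge(1-\eta)^2$. Letting $\eta\to0$ along a sequence shows that $\nu_{\lambda_1}*\nu_{\lambda_2}$ is singular.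
\end{remark}

\subsection{The lower bound}

Most of the mass, hence most of the zeros, lies in $o(F_k)$ intervals of a length slightly larger than $F_k^{-1/d}$. Since the bands do not overlap, most bands must be that short.

Fix $\varepsilon,\eta$ as in Lemma~\ref{lem:G} and let $\rho=F_k^{-1/(d+2\varepsilon)}$, with $k$ so large that $\rho<\min(\rho_0,\frac12)$. Cover $G$ by $L\le\rho^{-(d+\varepsilon)}=F_k^{(d+\varepsilon)/(d+2\varepsilon)}=o(F_k)$ open intervals of length $4\rho$, and let $U$ be their union. It is a disjoint union of at most $L$ intervals and $\nu(U)\ge1-\eta$, so Lemma~\ref{lem:count} gives $Z_k(U)\ge(1-\eta)F_k-C_0L$. By Lemma~\ref{lem:dist}(c), two zeros with $r_j\ge2\rho$ are at distance at least $4\rho$, so each of the $L$ intervals contains at most one such zero. Hence at least $(1-\eta)F_k-(C_0+1)L$ zeros have $r_j<2\rho$, that is, $|p_k'(E_j)|>\frac12F_k^{1/(d+2\varepsilon)}>1$. For the others Lemma~\ref{lem:dist}(d) gives $\log|p_k'(E_j)|\ge-\log(4+\lambda)$. Summing,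
\[
\Lambda_k\ge\big(1-\eta-o(1)\big)\Big(\frac1{d+2\varepsilon}-\frac{\log2}{\log F_k}\Big)-\frac{\log(4+\lambda)}{\log F_k}.
\]
So $\liminf\Lambda_k\ge\frac{1-\eta}{d+2\varepsilon}$, and letting $\eta,\varepsilon\to0$ we get $\liminf\Lambda_k\ge1/d$.

\subsection{The upper bound}

Now we must show that most slopes $|p_k'(E_j)|$ are not much larger than $F_k^{1/d}$. A lap that meets $G$ and has mass of order $1/F_k$ cannot be short, by \eqref{eq:G}, so its slope is small by Lemma~\ref{lem:dist}(a). Such laps carry most of the mass. The difficulty is to show that they contain most of the zeros: applied to the $F_k$ laps of $p_k$, Lemma~\ref{lem:count} has total error $C_0F_k$, which says nothing. We therefore use laps of polynomials $m$ levels lower, of which there are only a small fraction of $F_k$. Climbing back up $m$ levels costs the factor $\Gamma^m$ by \eqref{eq:Phi}, which is invisible on the scale $\log F_k$. Since the recursion for derivatives involves three consecutive levels, we need control at three levels.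

Fix $\varepsilon,\eta$ as in Lemma~\ref{lem:G}, an integer $m\ge1$ and $\delta\in(0,1)$. Let $k\ge m+5$, $i=k-m$ and $l\in\{i,i-1,i-2\}$, so $l\ge3$. Call a lap $Q$ of $p_l$ \emph{good} if $\nu(Q)\ge\delta/F_l$ and $Q\cap G\ne\emptyset$, and \emph{bad} otherwise. For fixed $l$ there are $F_l$ laps; those with mass less than $\delta/F_l$ have total mass at most $\delta$, and those disjoint from $G$ have total mass at most $\eta$.

\emph{Slopes of good laps.} Let $Q$ be a good lap of $p_l$, $\zeta$ the zero of $p_l$ in $Q$, and $E^*\in Q\cap G$. By Lemma~\ref{lem:traces}(ii) and Lemma~\ref{lem:dist}(a), $\Sigma\cap Q\subset[\zeta-s,\zeta+s]$ with $s=eC_\lambda/|p_l'(\zeta)|$. As $E^*\in\Sigma\cap Q$, it follows that $\Sigma\cap Q\subset(E^*-3s,E^*+3s)$. If $3s<\rho_0$, then \eqref{eq:G} gives $\delta/F_l\le\nu(Q)\le(3s)^{d-\varepsilon}$; since $d-\varepsilon>0$, this yields $|p_l'(\zeta)|\le3eC_\lambda(F_l/\delta)^{1/(d-\varepsilon)}$. If $3s\ge\rho_0$, then $|p_l'(\zeta)|\le3eC_\lambda/\rho_0$. In both cases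
\begin{equation}\label{eq:goodslope}
|p_l'(\zeta)|\le KF_k^{1/(d-\varepsilon)},\qquad K=3eC_\lambda\max\big(\delta^{-1/(d-\varepsilon)},\rho_0^{-1}\big).
\end{equation}

\emph{Zeros in bad laps.} The number of bad laps, for the three values of $l$ together, is at most $3F_i\le3\cdot2^{-\lfloor m/2\rfloor}F_k$, because $F_{n+2}\ge2F_n$. Applying Lemma~\ref{lem:count} to each bad lap, we find that at most $\kappa F_k$ zeros of $p_k$ lie in a bad lap, where
\[
\kappa=3(\delta+\eta)+3C_0\,2^{-\lfloor m/2\rfloor}.
\]
For these zeros \eqref{eq:Phi} gives $\log|p_k'(E_j)|\le C_1\log F_k$.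

\emph{The remaining zeros.} Since the laps of $p_l$ partition $\mathbb{R}$, each remaining zero $E_j$ lies in a good lap of $p_l$ for each of the three values of $l$. As $p_k(E_j)=0$, Lemma~\ref{lem:traces}(i) gives $|p_l(E_j)|\le C_\lambda$. Then Lemma~\ref{lem:dist}(b) and \eqref{eq:goodslope} give $|p_l'(E_j)|\le\frac12(C_\lambda+2)KF_k^{1/(d-\varepsilon)}$ for $l=i,i-1,i-2$, which bounds $\Phi_i(E_j)$. By \eqref{eq:Phi},
\[
|p_k'(E_j)|\le\Gamma^m\Phi_i(E_j)\le K'F_k^{1/(d-\varepsilon)},\qquad K'=\tfrac12(C_\lambda+2)K\,\Gamma^m\ge1,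
\]
and $K'$ does not depend on $k$.

Both bounds on $\log|p_k'(E_j)|$ are nonnegative, so
\[
\Lambda_k\le C_1\kappa+\frac1{d-\varepsilon}+\frac{\log K'}{\log F_k},\qquad\limsup_{k\to\infty}\Lambda_k\le\frac1{d-\varepsilon}+C_1\kappa .
\]
The constant $C_1$ depends only on $\lambda$. Letting $m\to\infty$, then $\delta,\eta\to0$, then $\varepsilon\to0$ gives $\limsup\Lambda_k\le1/d$. Together with the lower bound this proves Theorem~\ref{thm:formula}, and with it Theorem~\ref{thm:main}. \qed

\section{Strict monotonicity and the domain $d_{\lambda_1}+d_{\lambda_2}>1$}\label{sec:strict}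

Passing to the limit in Theorem~\ref{thm:formula} loses the strict inequality of Theorem~\ref{thm:critical}. Analyticity restores it.

\begin{corollary}\label{cor:strict}
The function $d_\lambda$ is strictly decreasing on the interval $(0,\lambda_0)$ of Theorem~\ref{thm:DG}. More generally, if $\lambda\mapsto d_\lambda$ is real-analytic on $(0,b)\subset(0,\lambda_0^*)$, it is strictly decreasing on $(0,b)$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main} the function is non-increasing. If it were not strictly decreasing on $(0,b)$, it would be constant on a subinterval, hence on $(0,b)$ by analyticity, and the constant would be $\lim_{\lambda\downarrow0}d_\lambda=1$. This contradicts $d_\lambda\in(0,1)$.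
\end{proof}

\begin{remark}\label{rem:DGY}
This remark is conditional on a further published theorem, which is not used above. Damanik, Gorodetski and Yessen~\cite{DGY} show that for every $\lambda>0$ the measure $\nu_\lambda$ is exact-dimensional with $d_\lambda\in(0,1)$, that $d_\lambda$ is analytic in $\lambda\in(0,\infty)$, and that $d_\lambda\to0$ as $\lambda\to\infty$. Granting this, $\lambda_0^*=\infty$, and by Corollary~\ref{cor:strict} with $b=\infty$ the map $d:\lambda\mapsto d_\lambda$ is a strictly decreasing homeomorphism of $(0,\infty)$ onto $(0,1)$. The inequality $d_{\lambda_2}>1-d_{\lambda_1}$ is then equivalent to $\lambda_2<d^{-1}(1-d_{\lambda_1})$, so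
\[
\{(\lambda_1,\lambda_2):d_{\lambda_1}+d_{\lambda_2}>1\}=\{(\lambda_1,\lambda_2):0<\lambda_2<g(\lambda_1)\},\qquad g(\lambda)=d^{-1}(1-d_\lambda).
\]
The function $g$ is continuous and strictly decreasing as a composition of three such maps, and $d_{g(\lambda)}=1-d_\lambda$ gives $g(g(\lambda))=\lambda$. Thus $g$ is a strictly decreasing continuous involution of $(0,\infty)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DGS}
David Damanik, Anton Gorodetski, Boris Solomyak,
\emph{Absolutely Continuous Convolutions of Singular Measures and an Application to the Square Fibonacci Hamiltonian},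
arXiv:1306.4284 (2013).

\bibitem{DGY}
Damanik, Gorodetski and Yessen,
\emph{The Fibonacci Hamiltonian},
Invent. Math. 206 (2016).

\end{thebibliography}
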